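\title{The Galvin property of the club filter at real-valued measurable cardinals}

\begin{abstract}
We prove in ZFC that if $\kappa$ is a real-valued measurable cardinal, then every family of $\kappa^+$ closed unbounded subsets of $\kappa$ contains $\kappa$ members whose intersection contains a closed unbounded set, whatever the size of $2^{\aleph_0}$. This gives a negative answer to a question of Benhamou, Garti and Poveda. The same conclusion holds whenever an uncountable $\kappa$ carries a $\kappa$-complete $\kappa$-saturated ideal containing all singletons. The main step is a trapping lemma: if $c_\xi$ is closed and unbounded in $\xi$ for almost every $\xi<\kappa$, then a single closed unbounded $E\subseteq\kappa$ satisfies $E\cap\xi\subseteq c_\xi$ for almost every $\xi$. We also show, by adding random reals to a model with a measurable cardinal, that the club filter cannot in general be replaced by an arbitrary normal filter, and that $\kappa$ members cannot in general be improved to $\kappa^+$ members.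
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be a regular uncountable cardinal. A \emph{club} of $\kappa$ is a closed unbounded subset of $\kappa$, and the \emph{club filter} $\mathcal{D}_\kappa$ consists of the subsets of $\kappa$ that contain a club. The intersection of fewer than $\kappa$ clubs is a club. For $\kappa$ clubs this fails badly: any $\kappa$ many of the tails $\kappa\setminus\alpha$, $\alpha<\kappa$, have empty intersection. There are, however, only $\kappa$ tails, and one may hope that in a larger family some $\kappa$ members are forced to resemble one another. The following property measures this.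

\begin{definition}\label{def:gal}
Let $\mathcal{F}$ be a filter over $\kappa$ and let $\mu\le\lambda$ be cardinals. The \emph{Galvin property} $\mathrm{Gal}(\mathcal{F},\mu,\lambda)$ is the assertion that for every family $\mathcal{C}\subseteq\mathcal{F}$ with $|\mathcal{C}|=\lambda$ there is a subfamily $\mathcal{C}'\subseteq\mathcal{C}$ with $|\mathcal{C}'|=\mu$ and $\bigcap\mathcal{C}'\in\mathcal{F}$.
\end{definition}

The tails show that $\mathrm{Gal}(\mathcal{D}_\kappa,\kappa,\kappa)$ always fails, so the first case of interest is $\mathrm{Gal}(\mathcal{D}_\kappa,\kappa,\kappa^+)$. Galvin's theorem states that it holds whenever $\kappa^{<\kappa}=\kappa$. The proof, recalled in Section~\ref{sec:split}, counts initial segments: there are only $\kappa$ bounded subsets of $\kappa$, so among $\kappa^+$ clubs many have the same initial segments. It is natural to ask what can replace the counting when $\kappa^{<\kappa}>\kappa$.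

\begin{definition}\label{def:rvm}
An uncountable cardinal $\kappa$ is \emph{real-valued measurable} if there is a function $\nu:\mathcal{P}(\kappa)\to[0,1]$ such that $\nu(\kappa)=1$, $\nu(\{\alpha\})=0$ for every $\alpha<\kappa$, and $\nu$ is \emph{$\kappa$-additive}: $\nu(\bigcup_{\iota}X_\iota)=\sum_{\iota}\nu(X_\iota)$ for every family of fewer than $\kappa$ pairwise disjoint sets $X_\iota\subseteq\kappa$.
\end{definition}

We quote the following facts from \cite{BGP}. Every real-valued measurable cardinal is weakly inaccessible. If $\kappa=2^{\aleph_0}$ is real-valued measurable, then $\kappa^{<\kappa}=\kappa$, so $\mathrm{Gal}(\mathcal{F},\kappa,\kappa^+)$ holds for every normal filter $\mathcal{F}$ over $\kappa$. It is consistent, relative to large cardinals, that a real-valued measurable cardinal is strictly smaller than $2^{\aleph_0}$. This leads to the question posed in \cite{BGP}: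

\begin{quote}
Is it consistent with ZFC that $\kappa$ is real-valued measurable and $\mathrm{Gal}(\mathcal{D}_\kappa,\kappa,\kappa^+)$ fails (in which case $\kappa<2^{\aleph_0}$)?
\end{quote}

One might guess that the answer is yes. If $\kappa<2^{\aleph_0}$, then $\kappa^+$ clubs can have pairwise different traces already on $\omega$, and nothing remains of the counting argument. The answer is nevertheless no.

\begin{theorem}\label{thm:A}
\textup{(ZFC)} If $\kappa$ is real-valued measurable, then $\mathrm{Gal}(\mathcal{D}_\kappa,\kappa,\kappa^+)$ holds.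
\end{theorem}

Only the ideal of null sets matters in the proof. All ideals and filters in this paper are proper. For an ideal $I$ on $\kappa$ we write $I^+=\mathcal{P}(\kappa)\setminus I$ for the \emph{positive} sets and $I^*=\{X\subseteq\kappa:\kappa\setminus X\in I\}$ for the dual filter. The ideal $I$ is \emph{$\kappa$-complete} if it is closed under unions of fewer than $\kappa$ members, and \emph{$\kappa$-saturated} if there is no family of $\kappa$ pairwise disjoint sets in $I^+$.

\begin{theorem}\label{thm:B}
\textup{(ZFC)} If $\kappa>\omega$ carries a $\kappa$-complete $\kappa$-saturated ideal containing all singletons, then $\mathrm{Gal}(\mathcal{D}_\kappa,\kappa,\kappa^+)$ holds.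
\end{theorem}

The guess above is not groundless: it becomes correct if the club filter is replaced by a suitable normal filter. The \emph{diagonal intersection} of a sequence $\langle Z_i:i<\kappa\rangle$ of subsets of $\kappa$ is
\[
\triangle_{i<\kappa}Z_i=\{\eta<\kappa:\eta\in Z_i\text{ for all }i<\eta\}.
\]
A filter over $\kappa$ is \emph{normal} if it contains every tail $\kappa\setminus\alpha$ and is closed under diagonal intersections. A normal filter is closed under intersections of $\theta<\kappa$ members: put $Z_i=\kappa$ for $i\ge\theta$ and note that $(\triangle_{i<\kappa}Z_i)\setminus\theta\subseteq\bigcap_{i<\theta}Z_i$. A diagonal intersection of clubs is a club, so $\mathcal{D}_\kappa$ is normal.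

\begin{theorem}\label{thm:C}
Let $\kappa$ be measurable in $V$, let $\Lambda=\mathcal{P}(\kappa)^V$, let $\mathbb{B}$ be the measure algebra of $2^{\Lambda\times\kappa}$ with the product measure $m$, and let $G$ be $\mathbb{B}$-generic over $V$. Then the following hold in $V[G]$.
\begin{enumerate}
\item[(1)] $\kappa$ is real-valued measurable and $\kappa<2^{\aleph_0}=2^\kappa$; hence $\mathrm{Gal}(\mathcal{D}_\kappa,\kappa,\kappa^+)$ holds by Theorem~\ref{thm:A}.
\item[(2)] There is a normal filter $\mathcal{F}$ over $\kappa$ such that $\mathrm{Gal}(\mathcal{F},\kappa,\lambda)$ fails for every $\lambda$ with $\kappa^+\le\lambda\le2^\kappa$.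
\item[(3)] If $V\models2^\kappa=\kappa^+$, then $\mathrm{Gal}(\mathcal{D}_\kappa,\kappa^+,\kappa^+)$ fails.
\end{enumerate}
\end{theorem}

So the parameters of Theorem~\ref{thm:A} are optimal. The cardinal $\kappa^+$ cannot be lowered, by the tails. The first $\kappa$ cannot in general be raised, by part~(3). The filter $\mathcal{D}_\kappa$ cannot in general be replaced by an arbitrary normal filter, by part~(2); thus the statement for all normal filters, valid when $\kappa=2^{\aleph_0}$, does not extend to $\kappa<2^{\aleph_0}$. Theorems~\ref{thm:A} and~\ref{thm:B} need no assumption on cardinal arithmetic. Theorem~\ref{thm:C} assumes a measurable cardinal in $V$, and the additional hypothesis $2^\kappa=\kappa^+$, used in part~(3) only, holds for example in $L[U]$.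

Sections~\ref{sec:split}--\ref{sec:proofB} prove Theorems~\ref{thm:A} and~\ref{thm:B} and use no forcing. Section~\ref{sec:random} proves parts~(1) and~(3) of Theorem~\ref{thm:C}, and Section~\ref{sec:filter} proves part~(2).

\section{Splitting an intersection at the diagonal}\label{sec:split}

Suppose that we want the intersection of $\kappa$ sets $Z_\xi$ to be large. A point $\delta$ has to lie in $Z_\xi$ for $\xi<\delta$ and for $\xi\ge\delta$. The first requirement costs nothing in a normal filter. The second concerns only the initial segments $Z_\xi\cap(\xi+1)$.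

\begin{lemma}\label{lem:split}
Let $\mathcal{F}$ be a normal filter over $\kappa$, let $A\subseteq\kappa$, and let $Z_\xi\in\mathcal{F}$ for $\xi\in A$. If there is $E\in\mathcal{F}$ with $E\cap(\xi+1)\subseteq Z_\xi$ for all $\xi\in A$, then $\bigcap_{\xi\in A}Z_\xi\in\mathcal{F}$.
\end{lemma}

\begin{proof}
Put $Z_\xi=\kappa$ for $\xi\notin A$ and $\Delta=\triangle_{\xi<\kappa}Z_\xi\in\mathcal{F}$. Let $\delta\in E\cap\Delta$ and $\xi\in A$. If $\delta\le\xi$, then $\delta\in E\cap(\xi+1)\subseteq Z_\xi$. If $\delta>\xi$, then $\delta\in Z_\xi$ because $\delta\in\Delta$. So $E\cap\Delta\subseteq\bigcap_{\xi\in A}Z_\xi$.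
\end{proof}

When there are few bounded sets, $E$ can be found inside the family. This gives Galvin's theorem and the statement for normal filters quoted in the introduction.

\begin{proposition}\label{prop:galvin}
If $\kappa$ is regular uncountable and $\kappa^{<\kappa}=\kappa$, then $\mathrm{Gal}(\mathcal{F},\kappa,\kappa^+)$ holds for every normal filter $\mathcal{F}$ over $\kappa$.
\end{proposition}

\begin{proof}
Let $Z_\beta\in\mathcal{F}$, $\beta<\kappa^+$, be pairwise distinct. For $\xi<\kappa$ and $x\subseteq\xi+1$ let $S_{\xi,x}=\{\beta<\kappa^+:Z_\beta\cap(\xi+1)=x\}$. There are at most $\kappa^{<\kappa}=\kappa$ pairs $(\xi,x)$, so the union of all sets $S_{\xi,x}$ of size at most $\kappa$ has size at most $\kappa$. Pick $\beta^*<\kappa^+$ outside this union and let $E=Z_{\beta^*}$. For each $\xi$ the set $S_{\xi,E\cap(\xi+1)}$ contains $\beta^*$, so it has size $\kappa^+$. By recursion choose pairwise distinct $u(\xi)\in S_{\xi,E\cap(\xi+1)}$ for $\xi<\kappa$. Then $E\cap(\xi+1)\subseteq Z_{u(\xi)}$, and Lemma~\ref{lem:split} gives $\bigcap_{\xi<\kappa}Z_{u(\xi)}\in\mathcal{F}$.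
\end{proof}

Now let $\kappa<2^{\aleph_0}$, let $x_\beta$, $\beta<\kappa^+$, be distinct subsets of $\omega$, and consider the clubs $Z_\beta=x_\beta\cup(\kappa\setminus\omega)$. For $\xi\ge\omega$ every $S_{\xi,x}$ has at most one element, so there is no $\beta^*$. Yet the intersection of the whole family contains the club $\kappa\setminus\omega$. The proof of Proposition~\ref{prop:galvin} produces the equality $E\cap(\xi+1)=Z_{u(\xi)}\cap(\xi+1)$, while Lemma~\ref{lem:split} asks only for an inclusion, and only for $\xi$ in some set of size $\kappa$.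

The proof of Theorem~\ref{thm:B} reverses the order of the choices. We first choose distinct clubs $K_{u(\xi)}$ from the family, subject only to the condition that $K_{u(\xi)}\cap\xi$ is closed and unbounded in $\xi$. A much cruder counting argument suffices for this. We then find a club $E$, not necessarily in the family, with $E\cap\xi\subseteq K_{u(\xi)}$ for almost all $\xi$. ``Almost all'' refers to a normal saturated ideal, which we construct first.

\section{A normal saturated ideal}\label{sec:ideal}

We begin by reducing Theorem~\ref{thm:A} to Theorem~\ref{thm:B}.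

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Let $\nu$ be as in Definition~\ref{def:rvm} and $I=\{X\subseteq\kappa:\nu(X)=0\}$. Finite additivity makes $\nu$ monotone, so subsets of null sets are null. If $X_\iota\in I$ for $\iota<\theta<\kappa$, then $\bigcup_\iota X_\iota$ is the disjoint union of the null sets $X_\iota\setminus\bigcup_{\iota'<\iota}X_{\iota'}$, so it is null by $\kappa$-additivity. Thus $I$ is a $\kappa$-complete ideal, it is proper since $\nu(\kappa)=1$, and it contains all singletons. In a family of pairwise disjoint sets, fewer than $n$ members have measure greater than $1/n$, so only countably many members have positive measure. As $\kappa$ is uncountable, $I$ is $\kappa$-saturated.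
\end{proof}

From here to the end of Section~\ref{sec:proofB}, fix $\kappa>\omega$ and an ideal $I$ as in Theorem~\ref{thm:B}. Every subset of $\kappa$ of size less than $\kappa$ is in $I$. If $\kappa$ were singular, it would be a union of fewer than $\kappa$ such sets and hence in $I$. So $\kappa$ is regular.

A function $p:X\to\kappa$ with $X\subseteq\kappa$ is \emph{regressive} if $p(\xi)<\xi$ for all $\xi\in X$. An ideal $J$ on $\kappa$ containing all singletons is \emph{normal} if it is $\kappa$-complete and every regressive function on a set in $J^+$ is constant on some set in $J^+$. We shall use this in the contrapositive form: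
\begin{equation}\label{eq:normal}
\text{if $p:X\to\kappa$ is regressive and every fiber $p^{-1}\{\gamma\}$ is in $J$, then $X\in J$.}
\end{equation}

The ideal $I$ knows nothing about the order of $\kappa$, and it need not be normal. Normality says that the identity is minimal among the functions with null fibers: no function with null fibers lies below it on a positive set. The remedy is to find a minimal function $h$ for $I$ and to push $I$ forward along $h$, so that $h$ plays the role of the identity.

\begin{lemma}[Solovay]\label{lem:solovay}
There is a normal $\kappa$-saturated ideal $J$ on $\kappa$ containing all singletons.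
\end{lemma}

\begin{proof}
Call a pair $(A,h)$ \emph{good} if $A\in I^+$, $h:A\to\kappa$, and $h^{-1}\{\gamma\}\in I$ for all $\gamma<\kappa$. Say that a good pair $(B,h')$ is \emph{below} $(A,h)$ if $B\subseteq A$ and $h'(\xi)<h(\xi)$ for all $\xi\in B$. We first show that some good pair has no good pair below it.

Suppose that every good pair has a good pair below it, and let $(A,h)$ be good. By Zorn's lemma take a maximal family of good pairs $(B,h'_B)$ below $(A,h)$ whose first coordinates are pairwise disjoint. By $\kappa$-saturation the family has size less than $\kappa$. Let $A'$ be the union of the sets $B$ and $h'$ the union of the functions $h'_B$. Then $A\setminus A'\in I$: otherwise $(A\setminus A',h\upharpoonright(A\setminus A'))$ is good, and a good pair below it could be added to the family. In particular $A'\in I^+$. Each fiber of $h'$ is a union of fewer than $\kappa$ sets in $I$, so it is in $I$. Thus $(A',h')$ is a good pair below $(A,h)$ with $A\setminus A'\in I$. Starting from the good pair $(A_0,h_0)=(\kappa,\mathrm{id})$ and iterating, we obtain good pairs $(A_n,h_n)$, $n<\omega$,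 each below the previous one, with $A_n\setminus A_{n+1}\in I$. Since $\omega<\kappa$, the set $\kappa\setminus\bigcap_nA_n=\bigcup_n(A_n\setminus A_{n+1})$ is in $I$, so there is $\xi\in\bigcap_nA_n$. Then $h_0(\xi)>h_1(\xi)>\cdots$ is an infinite descending sequence of ordinals, a contradiction.

Fix a good pair $(A,h)$ with no good pair below it, and let $J=\{X\subseteq\kappa:h^{-1}[X]\in I\}$. Preimages commute with unions, so $J$ is a $\kappa$-complete ideal. It is proper because $h^{-1}[\kappa]=A\notin I$, it contains the singletons because $(A,h)$ is good, and it is $\kappa$-saturated because preimages of disjoint sets are disjoint. Let $X\in J^+$ and let $p:X\to\kappa$ be regressive. On $B=h^{-1}[X]\in I^+$ we have $p(h(\xi))<h(\xi)$. By the choice of $(A,h)$, the pair $(B,p\circ h)$ is not good, so some fiber $h^{-1}[p^{-1}\{\gamma\}]$ is in $I^+$. This means $p^{-1}\{\gamma\}\in J^+$.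
\end{proof}

Fix $J$ as in Lemma~\ref{lem:solovay}. Normality ties $J$ to the club filter.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Every bounded subset of $\kappa$ is in $J$, so every set in $J^*$ has size $\kappa$.
\item[(b)] Every club of $\kappa$ is in $J^*$.
\item[(c)] If $N_\eta\in J$ for $\eta<\kappa$, then $N=\{\xi<\kappa:\xi\in N_\eta\text{ for some }\eta<\xi\}\in J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A bounded set is a union of fewer than $\kappa$ singletons. A set in $J^*$ is not in $J$, so it is unbounded, and $\kappa$ is regular.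

(b) Let $C$ be a club and $X=\{\xi\notin C:\xi>\min C\}$. For $\xi\in X$ let $p(\xi)=\sup(C\cap\xi)$. Then $p(\xi)<\xi$, since otherwise $\xi$ would be a limit point of $C$ and so in $C$. The fiber of $\gamma$ is bounded by $\min(C\setminus(\gamma+1))$. By (a) and \eqref{eq:normal}, $X\in J$, and $\kappa\setminus C$ differs from $X$ by a bounded set.

(c) For $\xi\in N$ let $p(\xi)$ be the least $\eta<\xi$ with $\xi\in N_\eta$. Then $p$ is regressive and $p^{-1}\{\eta\}\subseteq N_\eta$. Apply \eqref{eq:normal}.
\end{proof}

\section{Trapping clubs}\label{sec:trap}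

For a limit ordinal $\xi$, a \emph{club in $\xi$} is a set $c\subseteq\xi$ that is unbounded in $\xi$ and contains all its limit points below $\xi$. Given clubs $c_\xi$ in $\xi$, we look for one club $E$ of $\kappa$ with $E\cap\xi\subseteq c_\xi$ for almost all $\xi$. To put an ordinal $\delta<\xi$ into $c_\xi$ it is enough to make $\delta$ a limit point of $c_\xi$, and for this it is enough to bound, uniformly in $\xi$, the next point of $c_\xi$ after each $\eta$:
\[
p_\eta(\xi)=\min(c_\xi\setminus\eta)\qquad(\eta<\xi).
\]
For fixed $\eta$ this is a regressive function of $\xi$, which is why normality applies.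

The idea is plainest when $J^*$ is an ultrafilter $U$, that is, a normal measure on a measurable cardinal. Then positive sets are the sets in $U$, and each $p_\eta$ is constant, with value $\gamma_\eta\ge\eta$, on a set $Y_\eta\in U$. Let $Y=\triangle_\eta Y_\eta$, which is in $U$ by Lemma~\ref{lem:basic}(c) applied to the complements. For $\xi\in Y$ and every $\eta<\xi$ we have $\gamma_\eta\in c_\xi$. So if $\delta<\xi$ is a limit ordinal closed under $\eta\mapsto\gamma_\eta$, then $\delta$ is the supremum of the points $\gamma_\eta\in c_\xi$, $\eta<\delta$, and $\delta\in c_\xi$. The club $E$ of such $\delta$ works.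

In general $p_\eta$ is not almost everywhere constant, and the points of $c_\xi$ converging to $\delta$ depend on $\xi$. Take $\kappa\le2^{\aleph_0}$, distinct infinite sets $x_\xi\subseteq\omega$, and $c_\xi=x_\xi\cup(\xi\setminus\omega)$ for limit $\xi>\omega$. No set $E$ satisfies $E\cap\xi=c_\xi$ for two values of $\xi$. For $\eta<\omega$ the value $p_\eta(\xi)$ varies with $\xi$, but it is bounded by $g(\eta)=\omega$; for $\eta\ge\omega$ it equals $g(\eta)=\eta$. The limit ordinals closed under $g$ are the limit ordinals above $\omega$, and they are trapped by every $c_\xi$. A bound is all that the argument needs, and saturation provides one.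

\begin{lemma}[Trapping]\label{lem:trap}
Let $A\in J^*$ consist of limit ordinals, and let $c_\xi$ be a club in $\xi$ for each $\xi\in A$. Then there is a club $E$ of $\kappa$ such that $\{\xi\in A:E\cap\xi\subseteq c_\xi\}\in J^*$.
\end{lemma}

\begin{proof}
For $\eta<\kappa$ consider $p_\eta$ on $\{\xi\in A:\xi>\eta\}$. It is regressive because $c_\xi$ is unbounded in $\xi$. Let $\Gamma_\eta=\{\gamma<\kappa:p_\eta^{-1}\{\gamma\}\in J^+\}$. The fibers of $p_\eta$ are pairwise disjoint, so $|\Gamma_\eta|<\kappa$ by $\kappa$-saturation, and $g(\eta)=\sup\Gamma_\eta<\kappa$ by regularity of $\kappa$. Let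
\[
N_\eta=\{\xi\in A:\xi>\eta\text{ and }p_\eta(\xi)>g(\eta)\}.
\]
On $N_\eta$ the function $p_\eta$ takes no value in $\Gamma_\eta$, so all its fibers are in $J$, and $N_\eta\in J$ by \eqref{eq:normal}. By Lemma~\ref{lem:basic}(c), the set $N$ of $\xi$ that belong to $N_\eta$ for some $\eta<\xi$ is in $J$. Hence $A\setminus N\in J^*$.

Let $E$ be the club of limit ordinals $\delta<\kappa$ such that $g(\eta)<\delta$ for all $\eta<\delta$. Let $\xi\in A\setminus N$ and $\delta\in E\cap\xi$. For every $\eta<\delta$ we have $\eta<\xi$ and $\xi\notin N_\eta$, so $\eta\le p_\eta(\xi)\le g(\eta)<\delta$, and $p_\eta(\xi)\in c_\xi$. Thus $\delta$ is a limit point of $c_\xi$ below $\xi$, and $\delta\in c_\xi$ since $c_\xi$ is closed. So $E\cap\xi\subseteq c_\xi$ for all $\xi\in A\setminus N$.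
\end{proof}

\begin{remark}\label{rem:NS}
Saturation cannot be omitted. Let $A$ be the set of limit ordinals below $\kappa$, let $c_\xi$ have order type $\omega$ if $\mathrm{cf}(\xi)=\omega$, and let $c_\xi=\xi$ otherwise. If $E$ is a club, $\mathrm{cf}(\xi)=\omega$ and $E\cap\xi\subseteq c_\xi$, then $E\cap\xi$ has order type at most $\omega$. So the set $\{\xi\in A:E\cap\xi\subseteq c_\xi\}$ contains only boundedly many ordinals of cofinality $\omega$ and does not contain a club. Hence the lemma fails for the nonstationary ideal, which is normal by Fodor's lemma. For our ideal $J$, the same computation and Lemma~\ref{lem:trap} show that $\{\xi<\kappa:\mathrm{cf}(\xi)=\omega\}\in J$.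
\end{remark}

\section{The Galvin property from a saturated ideal}\label{sec:proofB}

To apply Lemma~\ref{lem:trap} we need, for $J$-almost every $\xi$, a member of the family that accumulates at $\xi$, and we need these members to be distinct. The counting of Proposition~\ref{prop:galvin} works again, now with the $\kappa$ ordinals $\xi$ in place of the $\kappa^{<\kappa}$ pairs $(\xi,x)$. For a club $K$ let $\mathrm{acc}(K)$ be the club of limit ordinals $\xi<\kappa$ with $\sup(K\cap\xi)=\xi$; note that $\mathrm{acc}(K)\subseteq K$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]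
Let $C_\beta\in\mathcal{D}_\kappa$, $\beta<\kappa^+$, be pairwise distinct, and choose clubs $K_\beta\subseteq C_\beta$. For $\xi<\kappa$ let
\[
S_\xi=\{\beta<\kappa^+:\xi\in\mathrm{acc}(K_\beta)\}.
\]
The union of those $S_\xi$ that have size at most $\kappa$ has size at most $\kappa$. Pick $\beta^*<\kappa^+$ outside this union and let $A=\mathrm{acc}(K_{\beta^*})$. If $\xi\in A$, then $\beta^*\in S_\xi$, so $|S_\xi|=\kappa^+$. The set $A$ is a club of limit ordinals, so $A\in J^*$ by Lemma~\ref{lem:basic}(b).

By recursion on $\xi\in A$ choose $u(\xi)\in S_\xi\setminus\{u(\zeta):\zeta\in A\cap\xi\}$. Then $u$ is injective. Since $\xi\in\mathrm{acc}(K_{u(\xi)})$, the set $c_\xi=K_{u(\xi)}\cap\xi$ is a club in $\xi$, and $\xi\in K_{u(\xi)}$. By Lemma~\ref{lem:trap} there are a club $E$ and a set $A'\subseteq A$ in $J^*$ with $E\cap\xi\subseteq K_{u(\xi)}$ for all $\xi\in A'$. Together with $\xi\in K_{u(\xi)}$ this gives $E\cap(\xi+1)\subseteq K_{u(\xi)}\subseteq C_{u(\xi)}$ for $\xi\in A'$. By Lemma~\ref{lem:split} for the filter $\mathcal{D}_\kappa$, the intersection $\bigcap_{\xi\in A'}C_{u(\xi)}$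 is in $\mathcal{D}_\kappa$. Finally $|A'|=\kappa$ by Lemma~\ref{lem:basic}(a), and $u$ is injective, so $\{C_{u(\xi)}:\xi\in A'\}$ has size $\kappa$.
\end{proof}

This also completes the proof of Theorem~\ref{thm:A}, and the question in the introduction has a negative answer.

\begin{remark}\label{rem:where}
The size $\kappa^+$ of the family is used only to obtain $A$ and the injection $u$. For the $\kappa$ tails $K_\alpha=\kappa\setminus\alpha$ we have $S_\xi=\xi$ for limit $\xi$, so $u$ would be an injective regressive function on a set in $J^*$, which \eqref{eq:normal} forbids. That the filter is $\mathcal{D}_\kappa$ is used in the last line of the proof of Lemma~\ref{lem:trap}, where $c_\xi$ must be closed. Lemma~\ref{lem:split} holds for every normal filter, and by Theorem~\ref{thm:C}(2) the trapping step has no substitute that works for all of them.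
\end{remark}

\section{The random extension}\label{sec:random}

For the rest of the paper, $\kappa$, $\Lambda$, $\mathbb{B}$, $m$ and $G$ are as in Theorem~\ref{thm:C}. We recall the standard facts that will be used.

\subsection*{The ultrapower}
In $V$ fix a normal measure $U$ on $\kappa$, a $\kappa$-complete ultrafilter, and its ultrapower embedding $j:V\to M$. The map $j$ is elementary, fixes every ordinal below $\kappa$ and every bounded subset of $\kappa$, and $j(\kappa)>\kappa$. For $Y\subseteq\kappa$ we have $j(Y)\cap\kappa=Y$, and $Y\in U$ if and only if $\kappa\in j(Y)$. In particular $\mathcal{P}(\kappa)\subseteq M$. Also $2^{\aleph_0}<\kappa$ in $V$, so every function from $\kappa$ to the reals is constant on a set in $U$.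

\subsection*{The measure algebra}
Work in $V$. Let $\Omega=2^{\Lambda\times\kappa}$. The \emph{Baire sets} form the $\sigma$-algebra generated by the cylinders $\{x\in\Omega:x(X,\eta)=\varepsilon\}$, and $m$ is the product of the uniform measures on $\{0,1\}$. The algebra $\mathbb{B}$ is the quotient of the Baire sets by the null sets. We identify a Baire set with its class, and we force with the nonzero elements. A Baire set is \emph{supported by} $L\subseteq\Lambda\times\kappa$ if it lies in the $\sigma$-algebra generated by the cylinders with coordinates in $L$.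
\begin{enumerate}
\item[(M1)] Every Baire set is supported by a countable set. If $P$ and $Q$ are supported by disjoint sets, then $m(P\cap Q)=m(P)\,m(Q)$.
\item[(M2)] $\mathbb{B}$ is a complete Boolean algebra with the countable chain condition (ccc): in a pairwise disjoint family all but countably many members are $0$. The supremum of such a family is the union of its nonzero members, and its measure is the sum of their measures.
\item[(M3)] $G$ is an ultrafilter on $\mathbb{B}$. If a family in $V$ has its supremum in $G$, then some member of the family is in $G$. The Boolean value $\|\varphi\|$ is in $G$ if and only if $V[G]\models\varphi$.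
\end{enumerate}
In $V[G]$ define $b:\Lambda\times\kappa\to2$ by letting $b(X,\eta)=\varepsilon$ if the cylinder $\{x:x(X,\eta)=\varepsilon\}$ is in $G$; that cylinder is the Boolean value $\|b(X,\eta)=\varepsilon\|$. We think of $b(X,\eta)$ as independent fair coin tosses.

\begin{lemma}\label{lem:ccc}
\begin{enumerate}
\item[(a)] $V$ and $V[G]$ have the same cardinals and cofinalities.
\item[(b)] If $a,c\in V$ and $f:a\to c$ is in $V[G]$, then there is $F\in V$ such that for all $i\in a$, $F(i)\subseteq c$ is countable in $V$ and $f(i)\in F(i)$.
\item[(c)] Every club of $\kappa$ in $V[G]$ contains a club of $\kappa$ that lies in $V$.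
\item[(d)] If $X\in\Lambda$ and $Z\in V$ is an infinite subset of $\kappa$, then $\eta\mapsto b(X,\eta)$ takes both values on $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the standard preservation theorem for ccc forcing. For (b), fix a name $\dot f$ and let $F(i)$ be the set of $y\in c$ with $\|\dot f\text{ is a function and }\dot f(i)=y\|\ne0$. These values are pairwise disjoint, so $F(i)$ is countable. For (c), let $C\in V[G]$ be a club, apply (b) to $f(\alpha)=\min(C\setminus\alpha)$ with $a=c=\kappa$, and let $g(\alpha)=\sup F(\alpha)<\kappa$. The limit ordinals closed under $g$ form a club in $V$, and each of them is a limit point of $C$. For (d), take a countably infinite $Z'\subseteq Z$ in $V$. For each $\varepsilon$ the union of the cylinders $\{x:x(X,\eta)=\varepsilon\}$, $\eta\in Z'$, has measure $1$, so by (M3) one of them is in $G$.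
\end{proof}

For $h:\kappa\to\mathbb{B}$ in $V$ let $h^G=\{\xi<\kappa:h(\xi)\in G\}$. Every subset of $\kappa$ in $V[G]$ has this form: if $\dot X$ names it, take $h(\xi)=\|\xi\in\dot X\|$. We use such functions in place of names.

\subsection*{The measure on $\kappa$ in $V[G]$}
That $\kappa$ is real-valued measurable in $V[G]$ is due to Solovay \cite{Sol}; we give the argument. For $h$ as above and $p\in\mathbb{B}$, the number $m(p\wedge h(\xi))$ is the probability that $p$ holds and $\xi\in h^G$. For $U$-almost all $\xi$ it has the same value $m_h(p)$. This is a measure on $\Omega$, and we want a single real number. So we take the density of $m_h$ with respect to $m$ and evaluate it at the generic point.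

Evaluation is defined as follows. For a Baire measurable $f:\Omega\to[0,\infty]$ in $V$ let $f^G=\sup\{q\in\mathbb{Q}:\{f>q\}\in G\}\in[0,\infty]$, computed in $V[G]$.

\begin{lemma}\label{lem:eval}
Let $f,g$ and $\langle f_n:n<\omega\rangle$ be in $V$, all functions Baire measurable into $[0,\infty]$.
\begin{enumerate}
\item[(a)] For rational $q$, $f^G>q$ if and only if $\{f>q\}\in G$.
\item[(b)] If $f=g$ almost everywhere on some $p\in G$, then $f^G=g^G$. If $f$ is constant with value $r$, then $f^G=r$. If $f\le1$, then $f^G\le1$.
\item[(c)] If $f=\sum_nf_n$, then $f^G=\sum_nf_n^G$.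
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f^G>q$, then $\{f>q'\}\in G$ for some $q'>q$, and $\{f>q'\}\subseteq\{f>q\}$. Conversely $\{f>q\}=\bigcup_{q'>q}\{f>q'\}$, so if $\{f>q\}\in G$, then by (M3) some $\{f>q'\}$ with $q'>q$ is in $G$ and $f^G\ge q'>q$.

(b) In the first case $p\wedge\{f>q\}=p\wedge\{g>q\}$ in $\mathbb{B}$ for all $q$. In the second, $\{f>q\}$ is $\Omega$ for $q<r$ and empty for $q\ge r$. In the third, $\{f>q\}$ is empty for $q\ge1$.

(c) For $r,s\in[0,\infty]$ and rational $q$, we have $r+s>q$ if and only if there are rationals $q_1,q_2$ with $q_1+q_2=q$, $r>q_1$ and $s>q_2$. Hence $\{f+g>q\}$ is the countable union of the sets $\{f>q_1\}\cap\{g>q_2\}$, and by (a) and (M3), $(f+g)^G>q$ if and only if $f^G+g^G>q$. So evaluation is finitely additive. With $s_k=\sum_{n<k}f_n$ we have $\{f>q\}=\bigcup_k\{s_k>q\}$, so by (a) and (M3), $f^G=\sup_ks_k^G=\sum_nf_n^G$.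
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Work in $V$ and let $h:\kappa\to\mathbb{B}$. For $p\in\mathbb{B}$ let $m_h(p)$ be the value that $\xi\mapsto m(p\wedge h(\xi))$ takes on a set in $U$. Then $0\le m_h\le m$. If $p\wedge p'=0$, pick $\xi$ at which the three functions for $p$, $p'$, $p\vee p'$ take their $U$-values; this gives $m_h(p\vee p')=m_h(p)+m_h(p')$. If $p$ is the disjoint union of $p_n$, $n<\omega$, then
\[
0\le m_h(p)-\sum_{n<k}m_h(p_n)=m_h\Bigl(\bigvee_{n\ge k}p_n\Bigr)\le m\Bigl(\bigvee_{n\ge k}p_n\Bigr)\to0 .
\]
So $m_h$ is a countably additive measure on the Baire sets with $m_h\le m$. By the Radon--Nikodym theorem there is a Baire measurable $f_h:\Omega\to[0,1]$, unique up to a null set, with $m_h(p)=\int_pf_h\,dm$ for all $p$. Fix the map $h\mapsto f_h$ in $V$. In $V[G]$ define $\nu(h^G)=(f_h)^G\in[0,1]$.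

\emph{$\nu$ is well defined.} Let $h^G=k^G$. Then no symmetric difference $h(\xi)\mathbin{\triangle}k(\xi)$ is in $G$, so by (M3) their supremum is not in $G$, and its complement $p$ is in $G$. For $p'\le p$ we have $p'\wedge h(\xi)=p'\wedge k(\xi)$ for all $\xi$, so $m_h(p')=m_k(p')$. Hence $f_h=f_k$ almost everywhere on $p$, and Lemma~\ref{lem:eval}(b) applies.

\emph{Normalization.} For $h$ constantly $1$ we have $h^G=\kappa$, $m_h=m$ and $f_h=1$ almost everywhere, so $\nu(\kappa)=1$. For $h$ with $h(\gamma)=1$ and $h(\xi)=0$ for $\xi\ne\gamma$ we have $h^G=\{\gamma\}$ and $m_h=0$ because $U$ is nonprincipal, so $\nu(\{\gamma\})=0$.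

\emph{$\kappa$-additivity.} Let $\theta<\kappa$ and let $\langle X_\iota:\iota<\theta\rangle\in V[G]$ be pairwise disjoint. Let $\dot S$ name $\{(\iota,\xi):\xi\in X_\iota\}$. In $V$ put
\[
k_\iota(\xi)=\|(\iota,\xi)\in\dot S\|,\qquad h_\iota(\xi)=k_\iota(\xi)\wedge\neg\bigvee_{\iota'<\iota}k_{\iota'}(\xi),\qquad h(\xi)=\bigvee_{\iota<\theta}h_\iota(\xi).
\]
By (M3), $h_\iota^G=X_\iota\setminus\bigcup_{\iota'<\iota}X_{\iota'}=X_\iota$ and $h^G=\bigcup_\iota X_\iota$. For each $\xi$ the elements $h_\iota(\xi)$, $\iota<\theta$, are pairwise disjoint, so $m(p\wedge h(\xi))=\sum_\iota m(p\wedge h_\iota(\xi))$ by (M2). Fix $p$. Since $U$ is $\kappa$-complete and $\theta<\kappa$, there is one $\xi$ at which all terms of this equation take their $U$-values. Thus $m_h(p)=\sum_\iota m_{h_\iota}(p)$ for all $p$. For $p=1$ the sum is finite, so there is a countable $W\subseteq\theta$ in $V$ with $m_{h_\iota}(1)=0$ for $\iota\notin W$. For such $\iota$, $f_{h_\iota}=0$ almost everywhere and $\nu(X_\iota)=0$. By monotone convergence, $\int_pf_h\,dm=\int_p\sum_{\iota\in W}f_{h_\iota}\,dm$ for all $p$, so $f_h=\sum_{\iota\in W}f_{h_\iota}$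 almost everywhere. Lemma~\ref{lem:eval}(b),(c) give $\nu(\bigcup_\iota X_\iota)=\sum_{\iota\in W}\nu(X_\iota)=\sum_{\iota<\theta}\nu(X_\iota)$. As $\kappa$ remains an uncountable cardinal, it is real-valued measurable in $V[G]$.

\emph{Cardinal arithmetic.} Note that $|\Lambda|=(2^\kappa)^V>\kappa$. For $X\ne Y$ in $\Lambda$ the set $\{x:x(X,n)=x(Y,n)\text{ for all }n<\omega\}$ is null, so by (M3) the reals $\langle b(X,n):n<\omega\rangle$, $X\in\Lambda$, are pairwise distinct. Hence $2^{\aleph_0}\ge|\Lambda|$ in $V[G]$. In $V$, a Baire set is determined by a countable support $L$ and a Borel subset of $2^L$, so $|\mathbb{B}|\le|\Lambda|^{\aleph_0}\cdot2^{\aleph_0}=|\Lambda|$, and there are at most $|\Lambda|^\kappa=|\Lambda|$ functions $h:\kappa\to\mathbb{B}$. Hence $2^\kappa\le|\Lambda|$ in $V[G]$. So $\kappa<2^{\aleph_0}=2^\kappa=|\Lambda|$ in $V[G]$.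
\end{proof}

\subsection*{No $\kappa^+$ clubs with large intersection}
Part~(3) uses only Lemma~\ref{lem:ccc}(a),(c) and $2^\kappa=\kappa^+$ in $V$. The clubs of $V$ generate the club filter of $V[G]$ and there are only $\kappa^+$ of them, so we can diagonalize against them, $\kappa$ at a time.

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
In $V$, enumerate all clubs of $\kappa$ as $\langle E_\gamma:\gamma<\kappa^+\rangle$. Fix $\alpha<\kappa^+$. We construct a club $C_\alpha\in V$ with $E_\gamma\not\subseteq C_\alpha$ for all $\gamma\le\alpha$. List $\{E_\gamma:\gamma\le\alpha\}$ as $\langle E^i:i<\kappa\rangle$, with repetitions allowed. By recursion on $i<\kappa$ let $\zeta_i=\sup_{i'<i}\eta_{i'}$ and choose $\eta_i\in E^i$ with $\eta_i>\zeta_i$. The sequence $\langle\eta_i\rangle$ is strictly increasing and $\langle\zeta_i\rangle$ is continuous, so $C_\alpha=\{\zeta_l:l<\kappa\text{ limit}\}$ is a club. For limit $l\le i$ we have $\zeta_l\le\zeta_i<\eta_i$, and for limit $l>i$ we have $\eta_i<\eta_{i+1}\le\zeta_l$. So $\eta_i\in E^i\setminus C_\alpha$ for every $i$.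

Each $C_\alpha$ equals some $E_\gamma$, and $C_{\alpha'}\ne E_\gamma$ for $\alpha'\ge\gamma$. So every set equals $C_\alpha$ for at most $\kappa$ many $\alpha$, and $\{C_\alpha:\alpha<\kappa^+\}$ has size $\kappa^+$, in $V$ and in $V[G]$. In $V[G]$, a subfamily of size $\kappa^+$ has the form $\{C_\alpha:\alpha\in S\}$ with $S$ unbounded in $\kappa^+$. If its intersection contained a club, then by Lemma~\ref{lem:ccc}(c) it would contain some $E_\gamma$. For $\alpha\in S$ with $\alpha\ge\gamma$ this gives $E_\gamma\subseteq C_\alpha$, a contradiction.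
\end{proof}

\section{A normal filter without the Galvin property}\label{sec:filter}

We need $2^\kappa$ sets $A_X$, $X\in\Lambda$, that lie in a common normal filter, while no $\kappa$ of them have their intersection in it. Small intersections come from independence of the coin tosses.

\begin{lemma}\label{lem:coins}
If $Z\in V[G]$ is a countably infinite subset of $\kappa$, then $\{X\in\Lambda:b(X,\eta)=1\text{ for all }\eta\in Z\}$ is countable in $V[G]$.
\end{lemma}

For $Z\in V$ this set is empty by Lemma~\ref{lem:ccc}(d). For $Z\in V[G]$ it may be nonempty: it contains $X_0$ if $Z=\{n<\omega:b(X_0,n)=1\}$. The point is that $Z$ is decided by countably many coordinates and is independent of the rest.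

\begin{proof}
Let $\dot z$ name an injective enumeration of $Z$, and let $p\in G$ be the Boolean value of ``$\dot z$ is an injective function from $\omega$ into $\kappa$''. Work in $V$. Let $P_{n,\eta}=p\wedge\|\dot z(n)=\eta\|$. For each $n$ these elements are pairwise disjoint, so only countably many $P_{n,\eta}$ are nonzero, and by (M1) they are all supported by one countable $L\subseteq\Lambda\times\kappa$. Let $X\in\Lambda$ satisfy $L\cap(\{X\}\times\kappa)=\emptyset$; this excludes only countably many $X$. Fix $k<\omega$. For $t=(\eta_0,\dots,\eta_{k-1})\in\kappa^k$ let $P_t=\bigwedge_{n<k}P_{n,\eta_n}$ and $Q_t=\{x:x(X,\eta_n)=1\text{ for all }n<k\}$. The $P_t$ are pairwise disjoint, and $P_t\ne0$ only if the $\eta_n$ are distinct, in which case $m(Q_t)=2^{-k}$. By (M2) and independence (M1),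
\[
m\bigl(p\wedge\|\forall n<k\;\,b(X,\dot z(n))=1\|\bigr)=\sum_tm(P_t\wedge Q_t)=2^{-k}\sum_tm(P_t)\le2^{-k}.
\]
Hence $p\wedge\|\forall n<\omega\;\,b(X,\dot z(n))=1\|=0$. As $p\in G$, there is $\eta\in Z$ with $b(X,\eta)=0$.
\end{proof}

The first attempt, $A_X=\{\eta:b(X,\eta)=1\}$, overshoots. By Lemma~\ref{lem:coins} any $\aleph_1$ of these sets have finite intersection, whereas the intersection of $\aleph_1<\kappa$ members of a normal filter is in the filter and so unbounded. We therefore toss the $X$-th coin only on a set $T_X\subseteq\kappa$ and let $A_X$ contain all points outside $T_X$. Two demands pull in opposite directions. For diagonal intersections to be large, a typical point should face few coins, so the $T_X$ should be almost disjoint. For the full intersection of $\kappa$ sets $A_{X_i}$ to be small, many points should face $\kappa$ coins. These demands are compatible for the reason seen in Lemma~\ref{lem:split}: the diagonal intersection ignores $A_{X_i}\cap(i+1)$, and the full intersection does not. So we want sets $T_X$ that branch like a tree, with $T_X\cap(\eta+1)$ depending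 only on $X\cap\eta$. A $\diamondsuit_\kappa$-sequence provides them.

\begin{lemma}\label{lem:diamond}
In $V$ there is a sequence $\langle a_\eta:\eta<\kappa\rangle$ with $a_\eta\subseteq\eta$ such that for every $X\in\Lambda$ the set
\[
T_X=\{\eta<\kappa:\eta\text{ is a limit ordinal and }X\cap\eta=a_\eta\}
\]
is stationary. If $X\ne Y$, then $T_X\cap T_Y$ is bounded in $\kappa$.
\end{lemma}

\begin{proof}
Define $a_\eta$ and $c_\eta$ by recursion on $\eta<\kappa$. If $\eta$ is a limit ordinal and there are $a\subseteq\eta$ and a club $c$ in $\eta$ with $a\cap\xi\ne a_\xi$ for all $\xi\in c$, let $(a_\eta,c_\eta)$ be such a pair. Otherwise let $a_\eta=\emptyset$ and $c_\eta=\eta$. Write $\vec a$, $\vec c$ for the two sequences.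

Suppose that some $T_X$ is disjoint from a club. Intersecting with the limit ordinals, we get a club $C$ with $X\cap\xi\ne a_\xi$ for all $\xi\in C$. We have $X,C\in M$ and $j(\vec a)\upharpoonright\kappa=\vec a$, so in $M$ the first case of the recursion for $j(\vec a),j(\vec c)$ applies at stage $\kappa$. Thus $a^*=j(\vec a)_\kappa$ and $c^*=j(\vec c)_\kappa$ satisfy: $c^*$ is a club of $\kappa$ and $a^*\cap\xi\ne a_\xi$ for all $\xi\in c^*$. This statement holds in $V$ as well. Applying $j$ to it, $j(a^*)\cap\xi\ne j(\vec a)_\xi$ for all $\xi\in j(c^*)$. Now $j(c^*)$ is closed in $j(\kappa)>\kappa$ and $j(c^*)\cap\kappa=c^*$ is unbounded in $\kappa$, so $\kappa\in j(c^*)$. But $j(a^*)\cap\kappa=a^*=j(\vec a)_\kappa$, a contradiction.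

If $\gamma$ lies in exactly one of $X,Y$, then $X\cap\eta\ne Y\cap\eta$ for $\eta>\gamma$, so $T_X\cap T_Y\subseteq\gamma+1$.
\end{proof}

Measurability of $\kappa$ in $V$ also guarantees that any $\kappa$ branches of the tree follow one branch $X^*$ for longer and longer. This survives in $V[G]$.

\begin{lemma}\label{lem:cohere}
Let $\langle X_i:i<\kappa\rangle\in V[G]$ be a sequence of elements of $\Lambda$. There are $X^*\in\Lambda$ and an unbounded $H\subseteq\kappa$ in $V[G]$ with $X_i\cap i=X^*\cap i$ for all $i\in H$.
\end{lemma}

\begin{proof}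
Apply Lemma~\ref{lem:ccc}(b) to $i\mapsto X_i\cap i\in\Lambda$ and discard the values that are not subsets of $i$. This gives in $V$ sets $x_i^n\subseteq i$, for $i<\kappa$ and $n<\omega$, with $X_i\cap i\in\{x_i^n:n<\omega\}$ for all $i$. In $V$ let $X^n=j(\langle x_i^n:i<\kappa\rangle)_\kappa\subseteq\kappa$ and $Y_n=\{i<\kappa:x_i^n=X^n\cap i\}$. Then $\kappa\in j(Y_n)$ because $X^n=j(X^n)\cap\kappa$, so $Y_n\in U$ and $Y=\bigcap_nY_n\in U$. In $V[G]$, for each $i\in Y$ there is $n$ with $X_i\cap i=x_i^n=X^n\cap i$. Since $|Y|=\kappa$ and $\kappa$ is regular and uncountable in $V[G]$, one $n$ works for $\kappa$ many $i$. Let $X^*=X^n$ and let $H$ be the set of these $i$.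
\end{proof}

\subsection*{The filter}
Let $\mathcal{S}=([\Lambda]^\kappa)^V$ be the set of all $s\in V$ with $s\subseteq\Lambda$ and $|s|=\kappa$, and fix in $V$ surjections $e_s:\kappa\to s$ for $s\in\mathcal{S}$. In $V[G]$, for $X\in\Lambda$ and $s\in\mathcal{S}$, let
\[
A_X=\{\eta<\kappa:\eta\notin T_X\text{ or }b(X,\eta)=1\},\qquad D_s=\triangle_{i<\kappa}A_{e_s(i)},
\]
\[
\mathcal{F}=\{Z\subseteq\kappa:D_s\cap C\subseteq Z\text{ for some }s\in\mathcal{S}\text{ and some club }C\}.
\]
Every normal filter that contains the clubs and all $A_X$ must contain the sets $D_s\cap C$. Indexing by $s\in V$ keeps the genericity argument in the next lemma simple, and the ccc shows that it loses nothing. The lemma says that $\mathcal{F}$ is proper, and more: every $T_X$ meets every member of $\mathcal{F}$.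

\begin{lemma}\label{lem:stat}
For $X\in\Lambda$ and $s\in\mathcal{S}$, the set $T_X\cap D_s$ is stationary in $V[G]$.
\end{lemma}

\begin{proof}
In $V$, for $i<\kappa$ with $e_s(i)\ne X$ let $\varphi(i)$ be the least ordinal lying in exactly one of $e_s(i)$ and $X$, and let $\varphi(i)=0$ otherwise. Let $C_s\in V$ be the club of $\eta$ with $\varphi(i)<\eta$ for all $i<\eta$. We claim that
\[
\{\eta\in T_X\cap C_s:b(X,\eta)=1\}\subseteq D_s .
\]
Let $\eta$ be in the left side, $i<\eta$ and $Y=e_s(i)$. If $\eta\notin T_Y$, then $\eta\in A_Y$. If $\eta\in T_Y$, then $Y\cap\eta=a_\eta=X\cap\eta$, so $Y=X$ because $\varphi(i)<\eta$, and $\eta\in A_Y$ because $b(X,\eta)=1$.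

Let $C\in V[G]$ be a club and let $C'\subseteq C$ be a club in $V$ (Lemma~\ref{lem:ccc}(c)). The set $T_X\cap C_s\cap C'$ is in $V$ and is stationary there, hence infinite. By Lemma~\ref{lem:ccc}(d) it contains $\eta$ with $b(X,\eta)=1$, and $\eta\in T_X\cap D_s\cap C$.
\end{proof}

\begin{lemma}\label{lem:filter}
In $V[G]$, $\mathcal{F}$ is a normal filter over $\kappa$, $A_X\in\mathcal{F}$ for all $X\in\Lambda$, and $A_X\ne A_Y$ for $X\ne Y$.
\end{lemma}

\begin{proof}
\emph{Directedness.} Let $s\subseteq s'$ in $\mathcal{S}$ and $C(s,s')=\{\eta<\kappa:e_s[\eta]\subseteq e_{s'}[\eta]\}$. This set is closed, and it contains every ordinal closed under the map sending $i$ to the least $i'$ with $e_{s'}(i')=e_s(i)$; so it is a club. If $\eta\in D_{s'}\cap C(s,s')$ and $i<\eta$, then $e_s(i)=e_{s'}(i')$ for some $i'<\eta$, so $\eta\in A_{e_s(i)}$. Thus $D_{s'}\cap C(s,s')\subseteq D_s$. Next, if $\langle s_i:i<\kappa\rangle\in V[G]$ is a sequence in $\mathcal{S}$, take $F\in V$ as in Lemma~\ref{lem:ccc}(b) with $s_i\in F(i)\subseteq\mathcal{S}$. Then $s=\bigcup_{i<\kappa}\bigcup F(i)$ is in $V$, has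 size $\kappa$, and contains every $s_i$.

\emph{Normality.} $\mathcal{F}$ is closed upward by definition, contains every club since $D_s\cap C\subseteq C$, and does not contain $\emptyset$ by Lemma~\ref{lem:stat}. Let $Z_i\in\mathcal{F}$ for $i<\kappa$, with $D_{s_i}\cap C_i\subseteq Z_i$. Take $s\in\mathcal{S}$ containing every $s_i$ and let $C_i'=C_i\cap C(s_i,s)$, so that $D_s\cap C_i'\subseteq Z_i$. Then $D_s\cap C_0'\cap C_1'\subseteq Z_0\cap Z_1$, so $\mathcal{F}$ is a filter. If $\eta\in D_s\cap\triangle_iC_i'$ and $i<\eta$, then $\eta\in D_s\cap C_i'\subseteq Z_i$. So $D_s\cap\triangle_iC_i'\subseteq\triangle_iZ_i$, and $\triangle_iC_i'$ is a club.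

\emph{The sets $A_X$.} Take $s\in\mathcal{S}$ with $X\in s$, say $X=e_s(i)$. Then $D_s\cap(\kappa\setminus(i+1))\subseteq A_X$, so $A_X\in\mathcal{F}$. The complement $\kappa\setminus A_X=\{\eta\in T_X:b(X,\eta)=0\}$ is a subset of $T_X$. It is unbounded, by Lemma~\ref{lem:ccc}(d) applied to the infinite sets $T_X\setminus\zeta\in V$, $\zeta<\kappa$. If $A_X=A_Y$, the common complement is an unbounded subset of $T_X\cap T_Y$, so $X=Y$ by Lemma~\ref{lem:diamond}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Work in $V[G]$. By Lemma~\ref{lem:filter} and part~(1), $\{A_X:X\in\Lambda\}\subseteq\mathcal{F}$ is a family of size $|\Lambda|=2^\kappa$. We show that no $\kappa$ of its members have their intersection in $\mathcal{F}$. Then for $\kappa^+\le\lambda\le2^\kappa$ any subfamily of size $\lambda$ witnesses the failure of $\mathrm{Gal}(\mathcal{F},\kappa,\lambda)$.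

Let $\langle X_i:i<\kappa\rangle$ be an injective sequence in $\Lambda$ and suppose that $D_s\cap C\subseteq\bigcap_iA_{X_i}$ with $s\in\mathcal{S}$ and $C$ a club. Take $X^*$ and $H$ as in Lemma~\ref{lem:cohere}. By Lemma~\ref{lem:stat}, $T_{X^*}\cap D_s\cap C$ is stationary. Choose a countably infinite subset $Z$ of it and let $\zeta=\sup Z+1<\kappa$. Let $i\in H\setminus\zeta$ and $\eta\in Z$. Then $\eta<i$, so $X_i\cap\eta=X^*\cap\eta=a_\eta$, and $\eta$ is a limit ordinal; thus $\eta\in T_{X_i}$. Also $\eta\in D_s\cap C\subseteq A_{X_i}$, so $b(X_i,\eta)=1$. Hence the $\kappa$ many distinct sets $X_i$, $i\in H\setminus\zeta$, all satisfy $b(X_i,\eta)=1$ for every $\eta\in Z$. Since $\kappa$ is uncountable, this contradicts Lemma~\ref{lem:coins}.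
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGP}
Tom Benhamou, Shimon Garti and Alejandro Poveda, \emph{Negating the Galvin Property}, arXiv:2112.13373 (2021).

\bibitem{Sol}
Solovay, \emph{Real-valued measurable cardinals}, 1971.

\end{thebibliography}
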